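\title{Every $d$-Matou\v{s}ek complex is $d$-Leray}

\begin{abstract}
A simplicial complex is $d$-representable if it is the nerve of a finite family of convex sets in $\mathbb R^d$. Such a complex is $d$-Leray: its induced subcomplexes have no homology in degrees $d$ and above. It is also $d$-Matou\v{s}ek: a certain subcomplex of the deleted product of its dual maps $\mathbb Z_2$-equivariantly to $S^{d-1}$. We prove that for every $d\ge1$ the second property implies the first, with rational and with mod $2$ coefficients. The proof is a computation in the equivariant cohomology of $|K|\times|K|$. We also show that the bound on the degree is sharp, that the converse fails for every $d$, and that for $d=1$ the Matou\v{s}ek property characterizes nerves of intervals.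
\end{abstract}

\section{Two necessary conditions for representability}\label{sec:intro}

All simplicial complexes are finite and abstract, and $|K|$ is the geometric realization of $K$. The \emph{nerve} of a finite family $(C_v)$ of nonempty sets is the complex whose faces are the sets $\sigma$ of indices with $\bigcap_{v\in\sigma}C_v\neq\emptyset$. A complex is \emph{$d$-representable} if it is the nerve of a finite family of convex sets in $\mathbb R^d$. To show that a complex is not $d$-representable one needs a necessary condition that can be tested on the complex itself. This paper compares two such conditions.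

The first is homological. A subcomplex $L$ of $K$ is \emph{induced} if it consists of all faces of $K$ contained in some set of vertices; $K$ itself is induced. The complex $K$ is \emph{$d$-Leray over a field $\mathbb F$} if $\tilde H_m(L;\mathbb F)=0$ for all $m\ge d$ and all induced subcomplexes $L$, and it is \emph{$d$-Leray} if this holds for $\mathbb F=\mathbb Q$. Every $d$-representable complex is $d$-Leray, by Wegner.

The second condition treats representability as an embedding problem. Let $M(K)$ be the set of facets (inclusion-maximal faces) of $K$. The \emph{dual} of $K$ is the nerve of its facets,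
\[
K'=\{\alpha\subseteq M(K):\ \textstyle\bigcap\alpha\neq\emptyset\},
\]
and for a nonempty face $\alpha$ of $K'$ we write $\cap\alpha=\bigcap_{F\in\alpha}F$, a nonempty face of $K$. The \emph{deleted product} of $K'$ is the cell complex formed by the cells $|\alpha|\times|\beta|\subseteq|K'|\times|K'|$ with $\alpha,\beta$ disjoint nonempty faces of $K'$. We keep only some of these cells:
\[
\hat K=\{\alpha\times\beta:\ \alpha,\beta\in K'\setminus\{\emptyset\},\ (\cap\alpha)\cup(\cap\beta)\notin K\}.
\]
If $\alpha$ and $\beta$ share a facet $F$, then $(\cap\alpha)\cup(\cap\beta)\subseteq F$ is a face of $K$; so the cells of $\hat K$ belong to the deleted product. Shrinking $\alpha$ or $\beta$ enlarges $(\cap\alpha)\cup(\cap\beta)$; so $\hat K$ is a subcomplex. The swap $(x,y)\mapsto(y,x)$ is a free involution of $|\hat K|$. The complex $K$ is \emph{$d$-Matou\v{s}ek} if there is a continuous $\mathbb Z_2$-equivariant map $|\hat K|\to S^{d-1}$, where the sphere carries the antipodal action. For example, a simplex has $\hat K=\emptyset$ and is $d$-Matou\v{s}ek for all $d$, and for two isolated vertices $|\hat K|$ is $S^0$.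

The following fact is known. We recall the short argument because it explains the definition of $\hat K$.

\begin{proposition}\label{prop:rep}
Every $d$-representable complex is $d$-Matou\v{s}ek.
\end{proposition}

\begin{proof}
Let $K$ be the nerve of convex sets $C_v\subseteq\mathbb R^d$ and put $C_\sigma=\bigcap_{v\in\sigma}C_v$. For each vertex $F$ of $K'$ choose a point $x_F\in C_F$, and let $f\colon|K'|\to\mathbb R^d$ be the map with $f(F)=x_F$ that is affine on each simplex. If $F\in\alpha$, then $F\supseteq\cap\alpha$, so $x_F$ lies in the convex set $C_{\cap\alpha}$; hence $f(|\alpha|)\subseteq C_{\cap\alpha}$. If $\alpha\times\beta\in\hat K$, then $C_{\cap\alpha}\cap C_{\cap\beta}=C_{(\cap\alpha)\cup(\cap\beta)}=\emptyset$, so $f(x)\ne f(y)$ for $(x,y)\in|\alpha|\times|\beta|$. The map $(x,y)\mapsto (f(x)-f(y))/\|f(x)-f(y)\|$ is equivariant.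
\end{proof}

So $\hat K$ records the pairs of points of $|K'|$ that every representation must keep apart, and the equivariant map remembers only the direction from one point to the other. The following question was posed in \cite{White}.

\medskip
\noindent\emph{Is there an integer $d\ge1$ and a complex that is $d$-Matou\v{s}ek but not $d$-Leray?}
\medskip

There are reasons to expect such a complex. The Matou\v{s}ek property asks for a single map, while the Leray property is a condition on every induced subcomplex in every degree from $d$ on. Nor does the Matou\v{s}ek property let one dismantle $K$ step by step. Call $K$ \emph{$d$-collapsible} if it can be reduced to the empty complex by repeatedly choosing a face with at most $d$ vertices that lies in a unique facet and deleting all faces that contain it; there exist complexes that are $2$-Matou\v{s}ek but not $2$-collapsible. On the other side stands the analogy with embeddings. The facets cover $|K|$ and their nonempty intersections are simplices, so $|K'|\simeq|K|$ by the nerve theorem; the map $f$ above behaves like an embedding of $|K'|$, in that it separates points that are far apart; and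 a compact polyhedron in $\mathbb R^d$ has no homology in degrees $d$ and above, by Alexander duality. The issue is whether the map of directions alone retains this last fact. It does, and a cohomological shadow of the map is enough.

To state it, let $Z$ be a Hausdorff space with a free involution $T$. Then $Z\to Z/\mathbb Z_2$ is a double cover, and its \emph{class} $w\in H^1(Z/\mathbb Z_2;\mathbb F_2)=\operatorname{Hom}(H_1(Z/\mathbb Z_2;\mathbb Z),\mathbb F_2)$ takes the value $0$ on a loop whose lifts are closed and the value $1$ on a loop whose lifts join a point $x$ to $Tx$. An equivariant map $Z\to Z'$ of free spaces sends a path from $x$ to $Tx$ to a path of the same kind, so the induced map of quotients pulls $w$ back to $w$. We call this the \emph{naturality of $w$}. In particular, if $Z$ maps equivariantly to $S^{d-1}$, then $w^d=0$, because $w^d$ is pulled back from $H^d(\mathbb{RP}^{d-1};\mathbb F_2)=0$.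

\begin{theorem}\label{thm:main}
Let $d\ge1$ and let $K$ be a simplicial complex with $w^d=0$ in $H^d(|\hat K|/\mathbb Z_2;\mathbb F_2)$. Then $\tilde H_m(L;\mathbb F_2)=0$ and $\tilde H_m(L;\mathbb Q)=0$ for all $m\ge d$ and all induced subcomplexes $L$ of $K$. In particular, every $d$-Matou\v{s}ek complex is $d$-Leray.
\end{theorem}

So the answer to the question is no, for every $d$. The next theorem describes how the two properties sit relative to each other.

\begin{theorem}\label{thm:comp}
\begin{enumerate}
\item[(1)] Under the hypothesis of Theorem~\ref{thm:main}, for every induced subcomplex $L$ of $K$ the group $\tilde H_m(L;\mathbb Z)$ is finite of odd order for $m\ge d$, and $\tilde H_{d-1}(L;\mathbb Z)$ has no $2$-torsion.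
\item[(2)] For every $d\ge1$ there is a $d$-Matou\v{s}ek complex with $\tilde H_{d-1}\neq0$.
\item[(3)] For every $d\ge1$ there is a complex that is $d$-Leray over every field and is not $d$-Matou\v{s}ek.
\item[(4)] A complex is $1$-Matou\v{s}ek if and only if it is $1$-representable.
\end{enumerate}
\end{theorem}

We do not determine whether the odd torsion permitted in (1) can occur, that is, whether $d$-Matou\v{s}ek complexes are $d$-Leray over $\mathbb F_p$ for odd $p$.

From now on homology and cohomology have coefficients in $\mathbb F_2$ unless other coefficients are shown, and every involution is denoted by $T$.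

\section{Pairs of faces whose union is not a face}\label{sec:poset}

The Leray property passes to induced subcomplexes by definition. For $\hat K$ this is not visible: the facets of an induced subcomplex $L$ need not be facets of $K$, so $\hat L$ does not sit inside $\hat K$. We therefore replace $\hat K$ by a model built from faces instead of facets. Let
\[
P(K)=\{(\sigma,\tau):\ \sigma,\tau\in K\setminus\{\emptyset\},\ \sigma\cup\tau\notin K\},
\]
ordered by componentwise inclusion, with the involution $T(\sigma,\tau)=(\tau,\sigma)$. For a finite poset $P$ we write $|P|$ for the realization of its order complex, whose vertices are the elements of $P$ and whose simplices are the chains.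

\begin{lemma}\label{lem:map}
There is an equivariant map $|P(K)|\to|\hat K|$. In particular, $T$ acts freely on $|P(K)|$.
\end{lemma}

\begin{proof}
For a nonempty face $\sigma$ let $\alpha_\sigma$ be the set of facets containing $\sigma$. It is a nonempty face of $K'$, since $\cap\alpha_\sigma\supseteq\sigma\neq\emptyset$. If $(\sigma,\tau)\in P(K)$, then $(\cap\alpha_\sigma)\cup(\cap\alpha_\tau)$ contains the non-face $\sigma\cup\tau$, so $\alpha_\sigma\times\alpha_\tau\in\hat K$. Send the vertex $(\sigma,\tau)$ of $|P(K)|$ to the pair of barycenters of $|\alpha_\sigma|$ and $|\alpha_\tau|$. Larger faces lie in fewer facets, so all vertices of a chain with least element $(\sigma_0,\tau_0)$ are sent into the convex cell $|\alpha_{\sigma_0}|\times|\alpha_{\tau_0}|$ of $\hat K$. The map therefore extends affinely over each simplex, and it commutes with the swaps. A fixed point in $|P(K)|$ would map to a fixed point in $|\hat K|$, and there is none.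
\end{proof}

\begin{lemma}\label{lem:hered}
If $L$ is an induced subcomplex of $K$, then $P(L)$ is a $T$-invariant subposet of $P(K)$.
\end{lemma}

\begin{proof}
Let $\sigma,\tau\in L$ with $\sigma\cup\tau\notin L$. All vertices of $\sigma\cup\tau$ are vertices of $L$, and $L$ is induced, so $\sigma\cup\tau\notin K$.
\end{proof}

The lemma fails for subcomplexes that are not induced: for a triangle $K$ and its boundary $L$ we have $P(K)=\emptyset\ne P(L)$. The two lemmas reduce everything to a statement about one complex.

\begin{proposition}\label{prop:key}
Let $K$ be a complex with at least one vertex, let $X=|K|$ and $d\ge1$, and suppose that $w^d=0$ in $H^d(|P(K)|/\mathbb Z_2)$. Then $H^m(X)=0$ for all $m\ge d$.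
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:comp}(1) from Proposition~\ref{prop:key}]
Let $L$ be an induced subcomplex of $K$. If $L$ has no vertex, its reduced homology vanishes in degrees $m\ge0$. Otherwise Lemmas~\ref{lem:hered} and~\ref{lem:map} give equivariant maps $|P(L)|\to|P(K)|\to|\hat K|$, so $w^d=0$ on $|P(L)|/\mathbb Z_2$ by naturality. By Proposition~\ref{prop:key}, $H^m(L)=0$ for $m\ge d$, and since $H^m(L)$ is the dual vector space of $H_m(L)$, also $H_m(L)=0$. As $m\ge1$, this is the reduced group. The universal coefficient theorem gives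
\[
\tilde H_m(L;\mathbb F_2)\cong\big(\tilde H_m(L;\mathbb Z)\otimes\mathbb F_2\big)\oplus\operatorname{Tor}\big(\tilde H_{m-1}(L;\mathbb Z),\mathbb F_2\big),
\]
so both summands vanish for $m\ge d$. A finitely generated abelian group $G$ with $G\otimes\mathbb F_2=0$ has no cyclic summand of infinite or even order, so it is finite of odd order, and $G\otimes\mathbb Q=0$. This gives the claims in degrees $m\ge d$, including $\tilde H_m(L;\mathbb Q)=0$. Finally, $\operatorname{Tor}(G,\mathbb F_2)=\{g\in G:2g=0\}$, and the case $m=d$ shows that $\tilde H_{d-1}(L;\mathbb Z)$ has no $2$-torsion.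
\end{proof}

Sections~\ref{sec:torus}--\ref{sec:proof} are devoted to Proposition~\ref{prop:key}.

\section{The triangle and the torus}\label{sec:torus}

The smallest complex that is not $1$-Leray is the boundary $K$ of the triangle $123$. The only non-face is $123$, and the poset $P(K)$ has twelve elements: six maximal ones, the ordered pairs of distinct edges, and six minimal ones, formed by a vertex and the opposite edge in either order. Each element is comparable with exactly two others, and $|P(K)|$ is the $12$-gon
\begin{gather*}
(12,23),\ (12,3),\ (12,31),\ (2,31),\ (23,31),\ (23,1),\\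
(23,12),\ (3,12),\ (31,12),\ (31,2),\ (31,23),\ (1,23).
\end{gather*}
The second row is the image of the first under $T$, so $T$ is the half turn. A connected space has no equivariant map to $S^0$, so by Lemma~\ref{lem:map} $K$ is not $1$-Matou\v{s}ek.

To connect this with the homology of $X=|K|$, look at $Y=X\times X$, here a torus. An element $(\sigma,\tau)$ of $P(K)$ names a cell $|\sigma|\times|\tau|$ of $Y$, and placing it at the center of that cell draws $|P(K)|$ as a curve $A$ that runs parallel to the diagonal (Figure~\ref{fig:torus}). The remaining cells form a set $N$ that shrinks to the diagonal.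

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\foreach \x in {0,1,2} \fill[gray!25] (\x,\x) rectangle (\x+1,\x+1);
\draw[gray] (0,0) grid (3,3);
\draw[dashed] (0,0)--(3,3);
\draw[very thick] (0,1.5)--(0.5,1.5)--(0.5,2.5)--(1.5,2.5)--(1.5,3);
\draw[very thick] (1.5,0)--(1.5,0.5)--(2.5,0.5)--(2.5,1.5)--(3,1.5);
\foreach \x/\y in {0/1.5,0.5/1.5,0.5/2,0.5/2.5,1/2.5,1.5/2.5,1.5/3}
  {\fill (\x,\y) circle (1.5pt); \fill (\y,\x) circle (1.5pt);}
\foreach \x/\y in {2/0.5,2.5/0.5,2.5/1,2.5/1.5} \fill (\x,\y) circle (1.5pt);
\foreach \x/\n in {0/1,1/2,2/3,3/1}
  {\node[below] at (\x,0) {$\n$}; \node[left] at (0,\x) {$\n$};}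
\end{tikzpicture}
\caption{The torus $X\times X$, where $X$ is the boundary of the triangle $123$; opposite sides of the square are identified. The shaded squares are the cells $|\rho|\times|\rho|$ for the three edges $\rho$; their union $N$ contains the dashed diagonal. The thick closed curve $A$ is the order complex of the poset of pairs of faces $(\sigma,\tau)$ with $\sigma\cup\tau=123$, each pair drawn at the center of $|\sigma|\times|\tau|$. The swap is the reflection in the diagonal.}
\label{fig:torus}
\end{figure}

Now idealize: shrink $N$ to the diagonal $D$, write $X=\mathbb R/\mathbb Z$, and suppose that $\varphi\colon Y\setminus D\to\{\pm1\}$ is continuous with $\varphi(y,x)=-\varphi(x,y)$. Of course $Y\setminus D$ is connected, but the following way to reach a contradiction is the one that generalizes. Fix $0<\epsilon<\frac12$.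

\emph{Near the diagonal.} The sign $a=\varphi(x,x+\epsilon)$ does not depend on $x$, by continuity. By equivariance, $\varphi(x,x-\epsilon)=-\varphi(x-\epsilon,x)=-a$. So the sign jumps whenever one crosses $D$, and the loop $\{x_0\}\times X$, which crosses $D$ exactly once, sees exactly one jump.

\emph{Globally.} Along a closed loop a sign jumps an even number of times.

For general $K$ and $d$ the space $X$ is not a manifold, the diagonal has no two sides, and there is no map $\varphi$, only the vanishing of $w^d$. Each ingredient has a cohomological substitute. The jump of $\varphi$ becomes a relative class $e$ of degree $d$, supported near the diagonal, that lifts $w^d$. Counting the jumps over a class $b$ on $X$ becomes a map $b\mapsto\Phi(b)$ to the cohomology of $Y$. The global statement becomes: $\Phi(b)=0$ once the involution is forgotten. The statement near the diagonal becomes: if $0\ne c\in H^d(X)$ is a class of top degree, then for a suitable $g$ the class $\Phi(g)$, with the involution forgotten, equals $c\times c$ up to a term $y+T^*y$, and such a class is not zero. This last step uses equivariance, and the swap fixes the diagonal,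 so we need a cohomology theory in which $w$ makes sense for actions that are not free.

\section{Equivariant cohomology of $X\times X$}\label{sec:equi}

\subsection*{The Borel construction}
Let $Z$ be a Hausdorff space with an involution $T$, free or not. The space $S^\infty$ is contractible and has the free antipodal involution, so $(s,z)\mapsto(-s,Tz)$ is a free involution of $S^\infty\times Z$. Let $Z_h$ be the quotient, $p\colon S^\infty\times Z\to Z_h$ the double cover and $w\in H^1(Z_h)$ its class. The ring $H^*(Z_h)$ is the \emph{equivariant cohomology} of $Z$. We use the following properties.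

\begin{enumerate}
\item[(E1)] An equivariant map $f\colon Z\to Z'$ induces $Z_h\to Z'_h$, hence a ring homomorphism $f^*$ with $f^*w=w$. An equivariant homotopy equivalence induces a homotopy equivalence. An invariant open set $U\subseteq Z$ gives an open set $U_h\subseteq Z_h$.
\item[(E2)] If $Z$ maps equivariantly to a free space $A$ and $w^d=0$ in $H^d(A/\mathbb Z_2)$, then $w^d=0$ in $H^d(Z_h)$. This is naturality for $S^\infty\times Z\to Z\to A$.
\item[(E3)] If $T$ is the identity of $Z$, then $Z_h=\mathbb{RP}^\infty\times Z$. Since $H^*(\mathbb{RP}^\infty)=\mathbb F_2[w]$, the K\"unneth theorem gives $H^n(Z_h)=\bigoplus_{i\le n} w^{\,n-i}H^i(Z)$.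
\item[(E4)] The projection $S^\infty\times Z\to Z$ is a homotopy equivalence that commutes with the involutions. Using it to identify cohomology, $p^*$ becomes the map $\operatorname{res}\colon H^*(Z_h)\to H^*(Z)$ that forgets the involution. It is defined in the same way for invariant pairs, it is natural, and it respects cup products.
\end{enumerate}

\begin{lemma}[Transfer sequence]\label{lem:gysin}
There is an exact sequence
\[
\cdots\to H^n(Z)\xrightarrow{\ \operatorname{tr}\ }H^n(Z_h)\xrightarrow{\ \cdot w\ }H^{n+1}(Z_h)\xrightarrow{\ \operatorname{res}\ }H^{n+1}(Z)\to\cdots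
\]
with $\operatorname{res}\circ\operatorname{tr}=1+T^*$. In particular $\operatorname{res}(w)=0$.
\end{lemma}

\begin{proof}
This is the standard sequence of a double cover. Put $\tilde Z=S^\infty\times Z$. Every singular simplex $s$ of $Z_h$ has two lifts $s',s''$ to $\tilde Z$; define $(\operatorname{tr}x)(s)=x(s')+x(s'')$ for a singular cochain $x$ on $\tilde Z$. Then $p^*\operatorname{tr}x=x+T^*x$, and
\[
0\to C^*(Z_h)\xrightarrow{\ p^*\ }C^*(\tilde Z)\xrightarrow{\ \operatorname{tr}\ }C^*(Z_h)\to0
\]
is exact, because the image of $p^*$ and the kernel of $\operatorname{tr}$ both consist of the cochains with $x(s')=x(s'')$ for all $s$. It remains to identify the connecting map. Let $x\in C^0(\tilde Z)$ be the indicator function of a set that contains exactly one point of each fiber. Then $\operatorname{tr}x=1$, so $\operatorname{tr}\delta x=0$ and $\delta x=p^*\omega$ for a cocycle $\omega$. On a loop, $\omega$ is the sum of the values of $x$ at the two ends of a lift, which is $1$ exactly if the lift is not closed; so $\omega$ represents $w$. For a cocycle $b$ on $Z_h$ we have $\operatorname{tr}(x\cup p^*b)=b$ and $\delta(x\cup p^*b)=p^*(\omega\cup b)$.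 Hence the connecting map sends $[b]$ to $w[b]$.
\end{proof}

\subsection*{The equivariant square of a class}
Let $K$ be a complex, $X=|K|$, and $Y=X\times X$ with the swap $T$. The products $\sigma\times\tau$ of nonempty faces are the cells of $Y$; mod $2$, the cellular boundary is $\partial(\sigma\times\tau)=\partial\sigma\times\tau+\sigma\times\partial\tau$, and $T$ sends the cell $\sigma\times\tau$ to $\tau\times\sigma$. If $c\in H^d(X)$ is represented by the simplicial cocycle $z$, then $c\times c\in H^{2d}(Y)$ is represented by the cellular cocycle $z\times z$ with $(z\times z)(\sigma\times\tau)=z(\sigma)z(\tau)$, where $z$ is $0$ on faces of dimension other than $d$. This cocycle is symmetric, so it lifts to equivariant cohomology; the construction is Steenrod's.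

\begin{lemma}\label{lem:square}
For every $c\in H^d(X)$ there is $c^{[2]}\in H^{2d}(Y_h)$ with $\operatorname{res}c^{[2]}=c\times c$.
\end{lemma}

\begin{proof}
Give $S^\infty$ the cell structure with two cells $E,-E$ in each dimension. Then $S^\infty\times Y$ is a CW complex with cells $E\times\sigma\times\tau$, the involution permutes them freely by $E\times\sigma\times\tau\mapsto(-E)\times\tau\times\sigma$, and $Y_h$ is a CW complex whose cells are the orbits. On cellular chains the projection to $Y$ sends $E\times\sigma\times\tau$ to $\sigma\times\tau$ if $\dim E=0$ and to $0$ otherwise. The pullback $u$ of $z\times z$ is therefore the cocycle with $u(E\times\sigma\times\tau)=z(\sigma)z(\tau)$ if $\dim E=0$ and $u=0$ on all other cells. It takes the same value on the two cells of an orbit, so $u=p^*u_0$ for a cellular cochain $u_0$ on $Y_h$. Since $p^*\delta u_0=\delta u=0$ and $p^*$ is injective on cochains, $u_0$ is a cocycle. Put $c^{[2]}=[u_0]$. By (E4), $\operatorname{res}[u_0]=[z\times z]$.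
\end{proof}

The next lemma is the source of the contradiction. In top degree, no lift of $c\times c$ is killed by a power of $w$.

\begin{lemma}\label{lem:torsion}
Suppose that $H^i(X)=0$ for $i>d$ and that $0\neq c\in H^d(X)$. If $v\in H^{2d}(Y_h)$ satisfies $\operatorname{res}v=c\times c$, then $w^kv\neq0$ for all $k\ge0$.
\end{lemma}

\begin{proof}
First, $c\times c\ne y+T^*y$ for all $y\in H^{2d}(Y)$. Indeed, since $c\neq0$ and $H^d(X)$ is dual to $H_d(X)$, there is a simplicial $d$-cycle $\zeta$ with $z(\zeta)=1$. The chain $\zeta\times\zeta=\sum_{\sigma,\tau\in\zeta}\sigma\times\tau$ is a cycle in $Y$, it is fixed by $T$, and $(z\times z)(\zeta\times\zeta)=z(\zeta)^2=1$. On the other hand,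
\[
\langle y+T^*y,[\zeta\times\zeta]\rangle=\langle y,[\zeta\times\zeta]\rangle+\langle y,T_*[\zeta\times\zeta]\rangle=2\langle y,[\zeta\times\zeta]\rangle=0 .
\]
By Lemma~\ref{lem:gysin}, $wv=0$ would give $v=\operatorname{tr}y$ for some $y$, and then $c\times c=\operatorname{res}\operatorname{tr}y=y+T^*y$. So $wv\neq0$, and in particular $v\ne0$. By the K\"unneth theorem, $H^n(Y)=\bigoplus_{i+j=n}H^i(X)\otimes H^j(X)=0$ for $n>2d$, so by Lemma~\ref{lem:gysin} multiplication by $w$ is injective on $H^n(Y_h)$ for $n\ge2d+1$. Since $wv$ has degree $2d+1$, all further multiples $w^kv$ are nonzero.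
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:proof}

By Lemma~\ref{lem:torsion} it is enough to produce, from the hypothesis on $P(K)$, a lift $v$ of $c\times c$ with $w^dv=0$. We first place $|P(K)|$ inside $Y$, as in Figure~\ref{fig:torus}.

\subsection*{A cover of $X\times X$ by two open sets}

\begin{lemma}\label{lem:cover}
There are invariant open sets $U,V\subseteq Y$ with $U\cup V=Y$ such that
\begin{enumerate}
\item[(a)] there is an equivariant map $U\to|P(K)|$;
\item[(b)] $V$ contains the diagonal, and the diagonal map $\Delta_V\colon X\to V$ is an equivariant homotopy equivalence, where $X$ has the trivial action.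
\end{enumerate}
\end{lemma}

\begin{proof}
Let $R$ be the poset of all pairs $(\sigma,\tau)$ of nonempty faces. The cells $|\sigma|\times|\tau|$ are convex polytopes that form a polyhedral complex with face poset $R$. Barycentric subdivision identifies $|R|$ with $Y$: the vertex $(\sigma,\tau)$ goes to the pair of barycenters, simplices map affinely, and the chains below $(\sigma,\tau)$ triangulate the cell $|\sigma|\times|\tau|$. The identification is equivariant. We write a point of $Y=|R|$ as $y=\sum_{r\in R}t_r\,r$ in barycentric coordinates.

Let $P=P(K)$ and $Q=R\setminus P=\{(\sigma,\tau):\sigma\cup\tau\in K\}$, and put $t_P=\sum_{r\in P}t_r$ and $t_Q=\sum_{r\in Q}t_r=1-t_P$. The subcomplexes $A=|P|$ and $N=|Q|$ are given by $t_Q=0$ and $t_P=0$. Let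
\[
U=Y\setminus N=\{t_P>0\},\qquad V=Y\setminus A=\{t_Q>0\}.
\]
These sets are open and cover $Y$, and they are invariant because $T$ preserves $P$ and $Q$. The map $y\mapsto t_P^{-1}\sum_{r\in P}t_r\,r$ from $U$ to $A$ is equivariant, which proves (a).

For (b) we retract in two steps. Let $\pi(y)=t_Q^{-1}\sum_{r\in Q}t_r\,r\in N$ for $y\in V$. The homotopy $(1-s)y+s\,\pi(y)$, $0\le s\le1$, formed in barycentric coordinates, stays in the simplex that carries $y$, has $Q$-weight $(1-s)t_Q+s>0$, fixes $N$ pointwise and is equivariant. So $V$ deformation retracts equivariantly onto $N$.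

Every pair below an element of $Q$ is in $Q$, so $N$ is the union of the cells $|\sigma|\times|\tau|$ with $(\sigma,\tau)\in Q$. Such a cell lies in $|\rho|\times|\rho|$ for the face $\rho=\sigma\cup\tau$, and $(\rho,\rho)\in Q$ for every nonempty face $\rho$. Hence $N=\bigcup_{\rho\in K}|\rho|\times|\rho|$: a pair $(x,x')$ is in $N$ exactly if $x$ and $x'$ lie in a common simplex, and then so does the segment between them. The homotopy
\[
(x,x')\mapsto\big((1-\tfrac s2)x+\tfrac s2x',\ (1-\tfrac s2)x'+\tfrac s2x\big),\qquad 0\le s\le1,
\]
preserves each $|\rho|\times|\rho|$, is equivariant, fixes the diagonal pointwise and ends in the diagonal.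
\end{proof}

The last step is the one place where the condition $\sigma\cup\tau\notin K$ in the definition of $P(K)$ matters: the cells that it discards are exactly those on which two points can be moved to their midpoint.

\subsection*{Multiplication by $w^d$ factors through the diagonal}
Let $\Delta\colon X\to Y$ be the diagonal. We write $\Delta^*$ both for $H^*(Y_h)\to H^*(X_h)$ and for $H^*(Y)\to H^*(X)$. If $w^d$ vanishes on $U$, it is supported in $V$, and then the product $w^dy$ should depend only on the restriction of $y$ to $V\simeq X$. The gain is that the resulting formula also makes sense for classes on $X_h$ that are not restrictions from $Y_h$.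

\begin{lemma}\label{lem:phi}
Let $d\ge1$ and suppose that $w^d=0$ in $H^d(|P(K)|/\mathbb Z_2)$. Then there are maps $\Phi\colon H^k(X_h)\to H^{k+d}(Y_h)$, $k\ge0$, such that
\begin{enumerate}
\item[(i)] $\Phi(1)=w^d$;
\item[(ii)] $\Phi(\Delta^*y\cdot b)=y\,\Phi(b)$ for $y\in H^*(Y_h)$ and $b\in H^*(X_h)$;
\item[(iii)] $\operatorname{res}\Phi(b)=0$ for all $b\in H^*(X_h)$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cover}(a) and (E2), $w^d$ restricts to $0$ in $H^d(U_h)$. By the exact sequence of the pair $(Y_h,U_h)$ there is $e\in H^d(Y_h,U_h)$ with $j(e)=w^d$, where $j\colon H^*(Y_h,U_h)\to H^*(Y_h)$ is the natural map. The open sets $U_h$ and $V_h$ cover $Y_h$, so restriction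
\[
\varepsilon\colon H^*(Y_h,U_h)\to H^*(V_h,U_h\cap V_h)
\]
is an isomorphism by excision. By Lemma~\ref{lem:cover}(b) and (E1), $\Delta_V^*\colon H^*(V_h)\to H^*(X_h)$ is a ring isomorphism; let $b\mapsto\hat b$ be its inverse. Define
\[
\Phi(b)=j\,\varepsilon^{-1}\big(\varepsilon(e)\cup\hat b\big),
\]
where $\cup\colon H^*(V_h,U_h\cap V_h)\times H^*(V_h)\to H^*(V_h,U_h\cap V_h)$ is the relative cup product.

(i) Since $\hat1=1$, we get $\Phi(1)=j(e)=w^d$.

(ii) Naturality of the cup product gives $\varepsilon(x\cup y)=\varepsilon(x)\cup y|_V$ and $j(x\cup y)=j(x)\,y$ for $x\in H^*(Y_h,U_h)$. Also $\Delta_V^*(y|_V)=\Delta^*y$, so the class in $H^*(V_h)$ that corresponds to $\Delta^*y\cdot b$ is $\hat b\cup y|_V$; cup products commute mod $2$. With $x=\varepsilon^{-1}(\varepsilon(e)\cup\hat b)$ we obtain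
\[
\Phi(\Delta^*y\cdot b)=j\,\varepsilon^{-1}\big(\varepsilon(x)\cup y|_V\big)=j(x\cup y)=\Phi(b)\,y .
\]

(iii) Repeat the construction without the involution. Let $\bar e=\operatorname{res}e\in H^d(Y,U)$, let $\bar\jmath$ and $\bar\varepsilon$ be the analogues of $j$ and $\varepsilon$ for the pairs $(Y,U)$ and $(V,U\cap V)$, and define $\bar\Phi\colon H^k(X)\to H^{k+d}(Y)$ by the same formula, using the isomorphism $H^*(V)\to H^*(X)$ induced by $\Delta_V$. By (E4), $\operatorname{res}$ commutes with each map in the formula, so $\operatorname{res}\Phi(b)=\bar\Phi(\operatorname{res}b)$. The proofs of (i) and (ii) used only naturality of cup products, and they give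
\[
\bar\Phi(\Delta^*y)=y\,\bar\Phi(1)=y\,\bar\jmath(\bar e)=y\operatorname{res}(w^d)=y\,(\operatorname{res}w)^d=0\qquad(y\in H^*(Y)),
\]
since $\operatorname{res}w=0$ and $d\ge1$. The projection $\mathrm{pr}_1\colon Y\to X$ satisfies $\mathrm{pr}_1\circ\Delta=\mathrm{id}_X$, so every $a\in H^*(X)$ equals $\Delta^*\mathrm{pr}_1^*a$. Hence $\bar\Phi=0$.
\end{proof}

The projection $\mathrm{pr}_1$ is not equivariant, so the last argument is available only after the involution is forgotten. For the circle of Section~\ref{sec:torus}, the class $\mathrm{pr}_1^*c$ of the generator $c\in H^1(X)$ is Poincar\'e dual to the loop $\{x_0\}\times X$ that was used there.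

\subsection*{The contradiction}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Suppose that $H^m(X)\neq0$ for some $m\ge d$. Since $K$ is finite, there is a largest such $m$. The hypothesis passes from $d$ to $m$, because $w^m=w^{m-d}w^d=0$. Renaming $m$ as $d$, we may assume that $d\ge1$, that $w^d=0$ on $|P(K)|/\mathbb Z_2$, that $H^i(X)=0$ for $i>d$, and that there is a class $0\neq c\in H^d(X)$.

Let $c^{[2]}$ and $\Phi$ be as in Lemmas~\ref{lem:square} and~\ref{lem:phi}. By (E3),
\[
\Delta^*c^{[2]}\in H^{2d}(X_h)=\bigoplus_{i\le d}w^{\,2d-i}H^i(X),
\]
where the terms with $i>d$ are absent by the choice of $d$. Every exponent $2d-i$ is at least $d$, so $\Delta^*c^{[2]}=w^dg$ for some $g\in H^d(X_h)$. We compute $\Phi$ of this class in two ways. By (ii) and (i),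
\[
\Phi(\Delta^*c^{[2]})=c^{[2]}\,\Phi(1)=w^dc^{[2]} .
\]
Since $w^d=\Delta^*w^d$ by (E1), property (ii) also gives
\[
\Phi(w^dg)=\Phi(\Delta^*w^d\cdot g)=w^d\,\Phi(g).
\]
Put $v=c^{[2]}-\Phi(g)\in H^{2d}(Y_h)$. Then $w^dv=0$, and $\operatorname{res}v=c\times c$ by (iii). This contradicts Lemma~\ref{lem:torsion}.
\end{proof}

With this, Theorem~\ref{thm:main} and Theorem~\ref{thm:comp}(1) are proved.

\begin{remark}
The passage to the top degree is used twice: to divide $\Delta^*c^{[2]}$ by $w^d$, and for the injectivity of multiplication by $w$ in Lemma~\ref{lem:torsion}. The condition $d\ge1$ is used only in Lemma~\ref{lem:phi}(iii), and it is needed: if $K$ is a point, then $P(K)=\emptyset$, so $w^0=1$ vanishes in $H^0(\emptyset)=0$, but $H^0(X)\neq0$.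
\end{remark}

\section{Sharpness, the converse, and the case $d=1$}\label{sec:comp}

\begin{proof}[Proof of Theorem~\ref{thm:comp}(2)]
Let $K$ be the boundary of a $d$-simplex, so that $|K|\cong S^{d-1}$ and $\tilde H_{d-1}(K)\neq0$. Any $d$ of the $d+1$ facets of a $d$-simplex in $\mathbb R^d$ share a vertex, and all $d+1$ have no common point. So $K$ is the nerve of these facets, and it is $d$-Matou\v{s}ek by Proposition~\ref{prop:rep}.
\end{proof}

Parts (3) and (4) rest on an obstruction that homology does not see. An \emph{asteroidal triple} in a graph consists of three pairwise non-adjacent vertices such that any two of them are joined by a path with no vertex equal or adjacent to the third. Such a triple in the $1$-skeleton of $K$ allows two points to exchange places while they stay far apart, which is impossible on a line.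

\begin{lemma}\label{lem:aster}
If the $1$-skeleton of $K$ has an asteroidal triple $u_1,u_2,u_3$, then there is an equivariant map $S^1\to|P(K)|$, and $K$ is not $1$-Matou\v{s}ek.
\end{lemma}

\begin{proof}
Let $yy'$ be an edge and $u$ a vertex such that neither $y$ nor $y'$ is equal or adjacent to $u$. Then $\{u,y\}$ and $\{u,y'\}$ are non-faces, so $(u,y)$, $(u,yy')$ and $(u,y')$ belong to $P(K)$, and $(u,y)\le(u,yy')\ge(u,y')$. Thus $(u,y)$ and $(u,y')$ are joined by a path in $|P(K)|$, and, applying $T$, so are $(y,u)$ and $(y',u)$. In
\[
(u_1,u_2)\to(u_1,u_3)\to(u_2,u_3)\to(u_2,u_1)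
\]
each arrow fixes one coordinate $u_i$ and moves the other, edge by edge, along the given path that avoids $u_i$ and its neighbors. This yields a path $\gamma\colon[0,1]\to|P(K)|$ with $\gamma(1)=T\gamma(0)$. Sending $e^{\pi it}$ to $\gamma(t)$ and $-e^{\pi it}$ to $T\gamma(t)$ defines an equivariant map $S^1\to|P(K)|$. If $K$ were $1$-Matou\v{s}ek, Lemma~\ref{lem:map} would give an equivariant map $S^1\to S^0$. Such a map is onto, which is impossible since $S^1$ is connected.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:comp}(3)]
We start from a tree with an asteroidal triple and suspend it. Let $K_1$ be the tree with vertices $o,a_i,b_i$ and edges $oa_i$, $a_ib_i$ for $i=1,2,3$. Let $K_{k+1}$ be the join of $K_k$ with two new isolated vertices $p,q$: its faces are $\sigma$, $\sigma\cup p$ and $\sigma\cup q$ for $\sigma\in K_k$.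

\emph{$K_d$ is $d$-Leray over every field.} We use induction on $d$. Induced subcomplexes of $K_1$ are forests, and they have $\tilde H_m=0$ for $m\ge1$. An induced subcomplex of $K_{k+1}$ meets $K_k$ in an induced subcomplex $L$. According to whether it contains none, one or both of $p,q$, it is $L$ itself, a cone over $L$, which is contractible, or the suspension of $L$, whose group $\tilde H_m$ is $\tilde H_{m-1}(L)$. In each case $\tilde H_m=0$ for $m\ge k+1$.

\emph{$K_d$ is not $d$-Matou\v{s}ek.} We construct equivariant maps $f_k\colon S^k\to|P(K_k)|$ for all $k\ge1$. The only neighbor of $b_3$ is $a_3$, so the path $b_1a_1oa_2b_2$ avoids $b_3$ and its neighbor; by the symmetry of $K_1$, the vertices $b_1,b_2,b_3$ form an asteroidal triple, and Lemma~\ref{lem:aster} gives $f_1$. Suppose that $f_k$ is given. Let $\iota\colon P(K_k)\to P(K_{k+1})$ be the inclusion of Lemma~\ref{lem:hered}, and put $\iota_+(\sigma,\tau)=(\sigma\cup p,\tau\cup q)$. This pair and the pair $(p,q)$ lie in $P(K_{k+1})$ because $\{p,q\}\notin K_{k+1}$, and $\iota_+$ preserves order. Recall that order-preserving maps $f,g\colon P\to P'$ with $f(x)\le g(x)$ for all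 $x$ induce homotopic maps: together they form an order-preserving map $P\times\{0<1\}\to P'$, and $|P\times\{0<1\}|\cong|P|\times[0,1]$. Since
\[
\iota(\sigma,\tau)\le\iota_+(\sigma,\tau)\ge(p,q),
\]
the map $|\iota|$ is homotopic to a constant. Hence the equivariant map $|\iota|\circ f_k$, defined on the equator $S^k$ of $S^{k+1}$, extends to a map $F$ on the closed upper hemisphere, which is a disk. Put $f_{k+1}(x)=F(x)$ on the upper hemisphere and $f_{k+1}(x)=TF(-x)$ on the lower one. The two formulas agree on the equator, where $F$ is equivariant, and $f_{k+1}(-x)=Tf_{k+1}(x)$ by construction.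

If $K_d$ were $d$-Matou\v{s}ek, the composite $S^d\to|P(K_d)|\to|\hat K_d|\to S^{d-1}$ would be equivariant. The Borsuk--Ulam theorem states that there is no such map.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:comp}(4)]
One direction is Proposition~\ref{prop:rep}. Conversely, let $K$ be $1$-Matou\v{s}ek and let $G$ be its $1$-skeleton. By Theorem~\ref{thm:main}, $K$ is $1$-Leray.

First, $K$ is the clique complex of $G$, that is, every set of pairwise adjacent vertices is a face. Otherwise such a set contains a minimal non-face, which has $k\ge3$ vertices. The subcomplex induced on it is the boundary of a $(k-1)$-simplex, so $\tilde H_{k-2}\neq0$ with $k-2\ge1$, contrary to the Leray property. Second, $G$ is \emph{chordal}, that is, it has no induced cycle of length at least $4$. Such a cycle contains no three pairwise adjacent vertices, so the subcomplex of $K$ induced on its vertices is the cycle itself, with $\tilde H_1\neq0$. Third, $G$ has no asteroidal triple, by Lemma~\ref{lem:aster}.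

By the theorem of Lekkerkerker and Boland \cite{LB}, a chordal graph without asteroidal triples is an interval graph: there are intervals $I_v\subseteq\mathbb R$, one for each vertex, such that distinct vertices $u,v$ are adjacent if and only if $I_u\cap I_v\neq\emptyset$. By Helly's theorem in $\mathbb R^1$, finitely many pairwise intersecting intervals have a common point. So the nerve of $(I_v)$ is the clique complex of $G$, which is $K$, and $K$ is $1$-representable.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LB}
Lekkerkerker and Boland, Fund. Math. 51 (1962).

\bibitem{White}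
Moshe White, \emph{$d$-representability as an embedding problem}, arXiv:2205.10099 (2022).

\end{thebibliography}
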